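# Finite integrability of abelian 2-groups and the Ulm–Kaplansky invariants

## 1. Inversion on a $p$-group, $p$ odd

An *integral* of a group $G$ is a group $H$ whose derived group $H'$ is isomorphic to $G$. It is known that every abelian group has an integral. The subject becomes more delicate when we ask for an integral that is not much larger than $G$.

**Definition.** A group $G$ is *finitely integrable* (f.i. for short) if $G\cong H'$ for some group $H$ with $H/H'$ finite.

For example, let $H$ be the dihedral group of order $2^{n+2}$, generated by a rotation $r$ of order $2^{n+1}$ and a reflection $s$. Then $H'=\langle r^2\rangle\cong\mathbb Z/2^n$ and $|H/H'|=4$. So $\mathbb Z/2^n$ is f.i.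

All groups $G,D,A,\dots$ below are abelian and written additively; only the integrals $H$ are nonabelian. If a group $P$ acts on an abelian group $D$, then $D^P$ denotes the fixed subgroup and $[D,P]$ the subgroup generated by all elements $gx-x$ with $g\in P$, $x\in D$.

**Lemma 1.1.** If a finite abelian group $P$ acts on an abelian group $D$ with $[D,P]=D$, then $D$ is f.i.

*Proof.* Let $H=D\rtimes P$. The commutator of $g\in P$ and $x\in D$ is $gxg^{-1}x^{-1}$, which in additive notation is $gx-x$. So $H'\supseteq[D,P]=D$. Since $H/D\cong P$ is abelian, $H'\subseteq D$. Thus $H'=D$, and $H/H'\cong P$ is finite. $\square$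

**Theorem A(a).** If $p$ is odd, every abelian $p$-group is f.i.

*Proof.* Let $P=\langle t\rangle$ with $t^2=1$ act on $G$ by $tx=-x$. Then $tx-x=-2x$, so $[G,P]=2G$. Multiplication by $2$ is bijective on a $p$-group with $p$ odd, so $[G,P]=G$ and Lemma 1.1 applies. $\square$

What changes for $p=2$? Inversion still gives $[G,P]=2G$, but a 2-group with $2G=G$ is divisible. So on a nonzero 2-group without divisible subgroups, inversion always fails, and we need other automorphisms. Some 2-groups have them: $(\mathbb Z/2)^2$ has an automorphism of order $3$ permuting its three nonzero elements. Others, such as $\mathbb Z/2^n$, have no nontrivial automorphism of odd order, because $(\mathbb Z/2^n)^\times$ is a 2-group. So for $p=2$ multiplicities seem to matter: two copies of a cyclic summand are better than one. The classical device that counts multiplicities in an abelian $p$-group is the family of Ulm–Kaplansky invariants. The question of this lecture, from João Araújo, Peter J. Cameron, Carlo Casolo, Francesco Matucci, Claudio Quadrelli, "Integrals of groups II", arXiv:2008.13675 (2020), is whether these invariants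 decide finite integrability.

## 2. Ulm–Kaplansky invariants and the four theorems

Let $p$ be a prime and $G$ an abelian $p$-group.

**Definition.** $G$ is *reduced* if it has no nonzero divisible subgroup. For ordinals put $p^0G=G$, $p^{\sigma+1}G=p(p^\sigma G)$, and $p^\lambda G=\bigcap_{\sigma<\lambda}p^\sigma G$ for limit $\lambda$. Write $A[p]=\{x\in A:px=0\}$. The *Ulm–Kaplansky invariants* (UK invariants) of $G$ are the cardinals
$$f_\sigma(G)=\dim_{\mathbb F_p}\big((p^\sigma G)[p]/(p^{\sigma+1}G)[p]\big).$$
$G$ is *separable* if $p^\omega G=0$, that is, $\bigcap_np^nG=0$; and *bounded* if $p^kG=0$ for some $k<\omega$.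

Three facts follow directly from the definition.

* Each $p^\sigma G$ is mapped into itself by every endomorphism of $G$; in particular it is characteristic.
* By transfinite induction, $p^\sigma(\bigoplus_jG_j)=\bigoplus_jp^\sigma G_j$, so $f_\sigma(\bigoplus_jG_j)=\sum_jf_\sigma(G_j)$.
* By transfinite induction on $\sigma$, $p^\sigma(p^\lambda G)=p^{\lambda+\sigma}G$. (At a limit $\mu$ the ordinals $\lambda+\sigma$, $\sigma<\mu$, are cofinal in $\lambda+\mu$, and the chain is decreasing.) Hence
$$f_{\lambda+\sigma}(G)=f_\sigma(p^\lambda G).\tag{1}$$

**Example 2.1.** For $G=\mathbb Z/2^k$ with $k\ge1$, the group $2^nG$ is nonzero exactly when $n\le k-1$, and then its socle $(2^nG)[2]$ has order $2$. So $f_{k-1}=1$ and all other invariants are $0$. In a direct sum of cyclic 2-groups, $f_n$ is therefore the number of summands of order $2^{n+1}$, and $f_\sigma=0$ for $\sigma\ge\omega$.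

**Example 2.2.** Invariants beyond $\omega$ occur. Let $G$ be generated by $x,y_1,y_2,\dots$ with relations $2x=0$ and $2^ny_n=x$. Sending $x\mapsto\frac12$, $y_n\mapsto 2^{-(n+1)}$ in $\mathbb Q/\mathbb Z$ shows $x\ne0$. Since $x=2^ny_n$ for all $n$, $x\in2^\omega G$. The quotient $G/\langle x\rangle\cong\bigoplus_n\mathbb Z/2^n$ is separable, so $2^\omega G=\langle x\rangle$. By (1), $f_\omega(G)=f_0(\langle x\rangle)=1$.

The question is this: *if $G_1,G_2$ are reduced abelian $p$-groups of arbitrary cardinality with $f_\sigma(G_1)=f_\sigma(G_2)$ for all $\sigma$, is $G_1$ f.i. if and only if $G_2$ is?* For odd $p$ the answer is trivially yes by Theorem A(a). For $p=2$, and so for the question as posed, the answer is **no**. Here is what will be proved.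

**Theorem A.** (a) If $p$ is odd, every abelian $p$-group is f.i. (b) There are separable abelian 2-groups $G_1,G_2$ with $f_n=2$ for all $n<\omega$ and all other invariants $0$, such that $G_1$ is f.i. and $G_2$ is not.

**Theorem B.** A reduced abelian 2-group $G$ is f.i. if and only if $G=C\oplus D$ with $C$ finite and $D$ admitting an action of a finite abelian group $P$ of odd order with $D^P=0$.

**Theorem C.** If $A$ is an unbounded reduced 2-group, some reduced 2-group $G$ that is not f.i. satisfies $f_\sigma(G)=f_\sigma(A)$ for all $\sigma$. Bounded 2-groups are always f.i. Hence, for a reduced 2-group $G$, the UK invariants force finite integrability if and only if $G$ is bounded.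

**Theorem D.** Let $G$ be a reduced 2-group and $f_\sigma=f_\sigma(G)$. If $G$ is f.i., then:

1. $f_\sigma=1$ for only finitely many $\sigma$, all of them finite;
2. for each $\lambda$ that is $0$ or a limit ordinal: if some $f_\tau$ with $\tau\ge\lambda+\omega$ is finite and odd, then $f_{\lambda+n}\notin\{0,2,4\}$ for infinitely many $n<\omega$;
3. for each such $\lambda$: if some $f_\tau$ with $\tau\ge\lambda+\omega$ is finite and not divisible by $3$, then $f_{\lambda+n}\notin\{0,3\}$ for infinitely many $n<\omega$.

Conversely, if $G$ is countable, or is a direct sum of cyclic groups of any cardinality, then (1)–(3) imply that $G$ is f.i.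

From now on $p=2$. Every abelian 2-group is a module over the 2-adic integers $\mathbb Z_2$: on an element of order $2^n$ a 2-adic integer acts through $\mathbb Z/2^n$. In particular every odd integer acts invertibly. $\mathbb Z(2^\infty)$ denotes the Prüfer group, and $\operatorname{End}\mathbb Z(2^\infty)=\mathbb Z_2$.

## 3. Squares, cubes and finite groups

This section collects the positive constructions, starting with formal closure properties.

**Lemma 3.1.**
(i) If $G$ is f.i. and $N$ is characteristic in $G$, then $G/N$ is f.i.
(ii) Finite direct sums of f.i. groups are f.i.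
(iii) Finite abelian groups are f.i.
(iv) If $D$ is an abelian 2-group, $P$ is a finite abelian group of odd order acting on $D$, and $D^P=0$, then $D$ is f.i.
(v) For every abelian 2-group $A$, both $A^2$ and $A^3$ are f.i.

*Proof.* (i) Take $G=H'$ with $H/G$ finite. As $N$ is characteristic in the normal subgroup $G$, it is normal in $H$. Then $(H/N)'=G/N$, and its index in $H/N$ is $|H/G|$.

(ii) $(H_1\times H_2)'=H_1'\times H_2'$, and the indices multiply.

(iii) Let $C$ be finite abelian and $H=(C\times C)\rtimes\langle t\rangle$, where $t^2=1$ and $t$ swaps the coordinates. The commutators of $(c,d)$ with $t$ are, up to sign, $(c-d,d-c)$. They fill out $\Delta=\{(x,-x)\}\cong C$, so $\Delta\subseteq H'$. Also $\Delta$ is normal, and $t$ acts trivially on $(C\times C)/\Delta$ because $t(c,d)-(c,d)\in\Delta$. So $H/\Delta$ is abelian and $H'=\Delta$. Finally, $H$ is finite.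

(iv) For $x\in D$ the element $\sum_{g\in P}gx$ is fixed by $P$, so it is $0$. Hence
$$|P|x=-\sum_{g\in P}(gx-x)\in[D,P].$$
If $m$ is an inverse of $|P|$ modulo the order of $x$, then $x=m|P|x\in[D,P]$. So $[D,P]=D$, and Lemma 1.1 applies.

(v) On $A^2$ put $t(x,y)=(-y,x-y)$. Then $t^2(x,y)=(y-x,-x)$, and adding up gives $1+t+t^2=0$. So $t^3=1$, and $\langle t\rangle$ gives an action of a cyclic group of order $3$. A fixed element $w$ satisfies $0=(1+t+t^2)w=3w$, so $w=0$. Now use (iv).

On $A^3$ use the prime $7$. Let $\Phi_7(x)=x^6+x^5+\dots+1$. Modulo $2$,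
$$\Phi_7(x)=(x^3+x+1)(x^3+x^2+1),$$
and the two factors are coprime (they are distinct irreducible cubics, having no root in $\mathbb F_2$). By Hensel's lemma $\Phi_7$ has a monic cubic factor $q$ over $\mathbb Z_2$ that reduces to $x^3+x+1$. Let $M$ be its companion matrix. The constant term of $q$ is a unit, so $M\in GL_3(\mathbb Z_2)$, and $q(M)=0$ gives $\Phi_7(M)=0$ and $M^7=1$. As $A$ is a $\mathbb Z_2$-module, $M$ acts on $A^3$. A fixed $w$ satisfies $0=\Phi_7(M)w=7w$, so $w=0$. Use (iv). $\square$

So multiplicity $2$ or $3$ is fine, hence every multiplicity of the form $2a+3b$, that is, every multiplicity other than $1$. A single summand is fine too, as long as there are only finitely many such. A first clean consequence is the bounded case.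

**Proposition 3.2** (bounded part of Theorem C). Every bounded 2-group is f.i.

*Proof.* A bounded 2-group is a direct sum $\bigoplus_{n<k}(\mathbb Z/2^{n+1})^{(\kappa_n)}$ of cyclic groups. The summands with $\kappa_n$ finite form a finite group $C$. For infinite $\kappa_n$ we have $\kappa_n=\kappa_n+\kappa_n$, so the rest is $\cong A\oplus A$ for some $A$. Apply Lemma 3.1(iii), (v), (ii). $\square$

## 4. Purity, basic subgroups and the finite invariants

For unbounded groups we need the standard tool that approximates a 2-group by a direct sum of cyclic groups.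

**Definition.** A subgroup $B\subseteq A$ is *pure* if $B\cap2^nA=2^nB$ for all $n$. A *basic subgroup* of a 2-group $A$ is a pure subgroup $B$ that is a direct sum of cyclic groups and has $A/B$ divisible.

For example, $2\mathbb Z/4\mathbb Z$ is not pure in $\mathbb Z/4$: its generator is divisible by $2$ in $\mathbb Z/4$ but not in the subgroup. Direct summands are always pure. Textbook facts (Kulikov; see Fuchs, *Infinite Abelian Groups* I): every abelian 2-group has a basic subgroup, and bounded pure subgroups are direct summands. We also recall that a divisible 2-group is $\cong\mathbb Z(2^\infty)^{(r)}$, where its *rank* $r$ is the $\mathbb F_2$-dimension of its socle; that divisible subgroups are direct summands; and that every 2-group $X$ has a divisible hull, a divisible 2-group $V\supseteq X$ with $V[2]=X[2]$.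

**Lemma 4.1.** If $A$ is reduced and has a bounded basic subgroup $B$, then $A=B$.

*Proof.* $B$ is a summand, say $A=B\oplus A_1$ with $A_1\cong A/B$ divisible. As $A$ is reduced, $A_1=0$. $\square$

**Lemma 4.2.** If $B$ is pure in $A$ and $A/B$ is divisible, then $f_n(B)=f_n(A)$ for $n<\omega$.

*Proof.* We show that the map $(2^nB)[2]\to(2^nA)[2]/(2^{n+1}A)[2]$ has kernel $(2^{n+1}B)[2]$ and is onto. The kernel is $(2^nB)[2]\cap2^{n+1}A$, which is $(2^{n+1}B)[2]$ by purity. For surjectivity let $x=2^ny$ with $2x=0$. As $A/B$ is divisible, $y=b+2z$ with $b\in B$, $z\in A$. Then $0=2x=2^{n+1}b+2^{n+2}z$, so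
$$2^{n+1}b=-2^{n+2}z\in B\cap2^{n+2}A=2^{n+2}B,$$
say $2^{n+1}b=2^{n+2}b'$ with $b'\in B$. Put $b_1=b-2b'$. Then $2^{n+1}b_1=0$, so $2^nb_1\in(2^nB)[2]$, and $x-2^nb_1=2^{n+1}(z+b')$ lies in $(2^{n+1}A)[2]$. $\square$

**Corollary 4.3.** A reduced 2-group $A$ is bounded if and only if $f_n(A)\ne0$ for only finitely many $n<\omega$.

*Proof.* If $2^kA=0$ then $f_n(A)=0$ for $n\ge k$. Conversely, let $B$ be basic in $A$. By Lemma 4.2 and Example 2.1, $B$ has summands of only finitely many orders, so $B$ is bounded, and $A=B$ by Lemma 4.1. $\square$

**Lemma 4.4 (Gap).** If $A$ is a reduced 2-group and $f_\tau(A)\ne0$ for some $\tau\ge\lambda+\omega$, then $f_{\lambda+n}(A)\ne0$ for infinitely many $n<\omega$.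

*Proof.* From $f_\tau(A)\neq0$ we get $2^\tau A\ne0$, so $2^\omega(2^\lambda A)=2^{\lambda+\omega}A\ne0$. Hence the reduced group $2^\lambda A$ is unbounded. Apply Corollary 4.3 to it and use (1). $\square$

**Lemma 4.5.** Let $X=2^\omega G$. Then $f_n(G)=f_n(G/X)$ for $n<\omega$.

*Proof.* Consider the natural map
$$(2^nG)[2]/(2^{n+1}G)[2]\to(2^n(G/X))[2]/(2^{n+1}(G/X))[2].$$
It is injective because $2^{n+1}G+X=2^{n+1}G$. For surjectivity, a class on the right is represented by the image of some $2^ng$ with $2^{n+1}g\in X$. As $X\subseteq2^{n+2}G$, write $2^{n+1}g=2^{n+2}g'$ and put $x=2^n(g-2g')$. Then $2x=0$, and $x-2^ng=-2^{n+1}g'$ has image in $2^{n+1}(G/X)$. That image has order at most $2$, being a difference of two elements of order at most $2$. $\square$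

In Example 2.2 this gives $f_n(G)=f_n(\bigoplus_k\mathbb Z/2^k)=1$ for all $n<\omega$, together with $f_\omega=1$.

## 5. The torsion completion of a direct sum of cyclic groups

Separable groups with basic subgroup $B$ all live inside one large group. Throughout this section let
$$B=\bigoplus_{n\ge1}B_n,\qquad B_n\text{ a direct sum of copies of }\mathbb Z/2^n,$$
and let $\bar B$ be the torsion subgroup of $\prod_nB_n$. For $B=\bigoplus_n\mathbb Z/2^n$, the sequence $(2^{n-1})_n$ is in $\bar B$ (it has order $2$) and not in $B$, while $(1,1,1,\dots)$ is not torsion and so not in $\bar B$.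

$\bar B$ is separable, since $\bigcap_k2^k\prod_nB_n=0$ coordinate by coordinate. $B$ is pure in $\bar B$: if $b=2^ky$ with $b\in B$ and $y\in\bar B$, replace by $0$ the coordinates of $y$ outside the finite support of $b$.

**Lemma 5.1.** Let $x=(x_n)\in\bar B$ with $2^kx=0$, and let $N\ge k$. Then $x-\sum_{n\le N}x_n\in2^{N+1-k}\bar B$. Hence $\bar B=B+2^j\bar B$ for all $j$, and $\bar B/B$ is divisible.

*Proof.* For $n>k$ we have $x_n\in B_n[2^k]=2^{n-k}B_n$, because $B_n$ is a sum of copies of $\mathbb Z/2^n$. Write $x_n=2^{n-k}y_n$ with $y_n\in B_n$. Define $z$ by $z_n=2^{n-N-1}y_n$ for $n>N$ and $z_n=0$ for $n\le N$. Then $2^{N+1-k}z_n=2^{n-k}y_n=x_n$ for $n>N$, and $2^{N+1}z_n=2^ny_n=0$, so $z\in\bar B$. The tail of $x$ beyond $N$ is therefore $2^{N+1-k}z$. $\square$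

For any separable 2-group $K$ let $\hat K=\varprojlim_nK/2^nK$, and let $T(\hat K)$ be the torsion subgroup of $\hat K$. The map $K\to T(\hat K)$ is injective because its kernel is $\bigcap_n2^nK=0$.

**Lemma 5.2.** If $L\subseteq S$ are separable 2-groups, $L$ is pure in $S$ and $S/L$ is divisible, then $\hat L\to\hat S$ is an isomorphism.

*Proof.* Each map $L/2^nL\to S/2^nS$ is injective, since $L\cap2^nS=2^nL$, and surjective, since $S=L+2^nS$. Pass to the limit. $\square$

**Lemma 5.3.** The map $\bar B\to T(\hat{\bar B})$ is an isomorphism.

*Proof.* Injectivity is separability. For surjectivity we describe the target. By Lemma 5.2 (with $L=B$, $S=\bar B$), $\hat{\bar B}=\hat B=\varprojlim_n\bigoplus_mB_m/2^nB_m$. Take a compatible sequence $(\beta_n)$. Since $2^nB_m=0$ for $n\ge m$, the $m$-th coordinates of the $\beta_n$ with $n\ge m$ all equal one element $b_m\in B_m$, and by compatibility the $m$-th coordinate of $\beta_n$ is $b_m+2^nB_m$ for every $n$. So the sequence is the same thing as a family $(b_m)\in\prod_mB_m$ such that for each $n$ we have $b_m\in2^nB_m$ for almost all $m$.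

If the sequence is torsion, so is the family, that is, $b=(b_m)\in\bar B$. Fix $n$. For all large $M$, $b\equiv\sum_{m\le M}b_m$ modulo $2^n\bar B$ by Lemma 5.1, and the class of $\sum_{m\le M}b_m$ in $B/2^nB$ is $\beta_n$. So the image of $b$ in $\bar B/2^n\bar B\cong B/2^nB$ is $\beta_n$ for every $n$, and the given element is the image of $b$. $\square$

**Corollary 5.4.** (a) If $B\subseteq K\subseteq\bar B$ with $K$ pure in $\bar B$ and $\bar B/K$ divisible, then $T(\hat K)/K\cong\bar B/K$. (b) If $N\cong B$ is a pure subgroup of a separable 2-group $S$ with $S/N$ divisible, then there is an embedding $S\to\bar N$ that is the identity on $N$. Hence $S/N$ embeds in $\bar N/N\cong\bar B/B$.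

*Proof.* (a) By Lemmas 5.2 and 5.3, $T(\hat K)\cong T(\hat{\bar B})\cong\bar B$. These isomorphisms are compatible with the maps from $K$, by naturality of $K\to\hat K$. (b) Lemma 5.2 and part (a) for $N$ itself give $S\hookrightarrow T(\hat S)\cong T(\hat N)\cong\bar N$, again compatibly with $N$. $\square$

**Lemma 5.5.** If $B$ is unbounded, the rank $r$ of the divisible group $\bar B/B$ is infinite.

*Proof.* The set $\{n:B_n\ne0\}$ is infinite. Partition it into infinitely many infinite sets $I_1,I_2,\dots$ and choose $x^{(j)}\in\bar B[2]$ with support exactly $I_j$. A nontrivial finite $\mathbb F_2$-combination of the $x^{(j)}$ has infinite support, so it is not in $B$. Hence the socle of $\bar B/B$ has infinite dimension. $\square$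

## 6. Extending an automorphism of order 3 from $B$

Here is the first thing to try. Consider invariants $f_n=2$ for all $n<\omega$ and $f_\sigma=0$ otherwise. One group with these invariants is
$$B=\bigoplus_{n\ge1}(\mathbb Z/2^n)^2\cong A\oplus A,\qquad A=\bigoplus_{n\ge1}\mathbb Z/2^n,$$
which is f.i. by Lemma 3.1(v), through the automorphism $t$ of order $3$ with $1+t+t^2=0$. Let $G$ be any separable group with the same invariants. By Lemma 4.2 and Example 2.1 its basic subgroup is isomorphic to $B$, and by Corollary 5.4(b) we may assume $B\subseteq G\subseteq\bar B$. The automorphism $t$ acts coordinate by coordinate on $\prod_nB_n$, hence on $\bar B$, still with $1+t+t^2=0$. So $\bar B$ is f.i., by Lemma 3.1(iv). If $t$ also preserves $G$, then $G$ is f.i.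

The attempt stops exactly at "if $t$ preserves $G$". Suppose that $\bar B/G\cong\mathbb Z(2^\infty)$ and $tG=G$. Then $t$ acts on $\bar B/G$ as a unit $u\in\operatorname{End}\mathbb Z(2^\infty)=\mathbb Z_2$ with $1+u+u^2=0$. But modulo $2$ we have $u\equiv1$, so $1+u+u^2\equiv1$, a contradiction. So *no* automorphism $t$ of $\bar B$ with $1+t+t^2=0$ can preserve such a $G$.

This is more than a failed attempt: it points at a candidate for a counterexample, a group of corank one in $\bar B$ in this sense. It does not yet prove that $G$ is not f.i., for two reasons. An integral $H$ of $G$ need not come from an automorphism of order $3$, or from a semidirect product at all. And the automorphisms we meet are only known on $G$, or on a summand of $G$, and not on $\bar B$. The first gap is closed by Theorem B, the second by replacing $\bar B/G$ with $T(\hat G)/G$, which depends functorially on $G$ alone.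

## 7. Every finite integral produces an action of odd order

**Proof of Theorem B.** The direction "if" is Lemma 3.1(ii), (iii), (iv). For "only if", let $G=H'$ be reduced with $Q=H/G$ finite. $Q$ is abelian and acts on $G$ by conjugation, since $G$ is abelian.

**Step 1: $G/[G,Q]$ is finite.** The purpose is to turn "all of $G$ consists of products of commutators" into a finiteness statement about the action. The subgroup $[G,Q]=[G,H]$ is normal in $H$. Put $\bar H=H/[G,Q]$ and $\bar G=G/[G,Q]$. Then $\bar G$ is central in $\bar H$, and $\bar H'=\bar G$. As $\bar G$ is central, a commutator $[h,k]$ in $\bar H$ depends only on the cosets of $h,k$ modulo $\bar G$, and there are only $|Q|$ cosets. So $\bar G$ is generated by finitely many commutators. A finitely generated torsion abelian group is finite.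

**Step 2: splitting off the fixed points of the odd part.** Write $Q=P\times S$ with $|P|$ odd and $S$ a 2-group. Let
$$e=|P|^{-1}\sum_{g\in P}g .$$
This makes sense on the 2-group $G$, is idempotent, and commutes with $Q$ because $Q$ is abelian. Every $ex$ is fixed by $P$, and $ex=x$ if $x$ is fixed, so $E:=eG=G^P$. Put $D=(1-e)G$. Then $G=E\oplus D$, both summands are $Q$-invariant, and $D^P=D\cap E=0$. It remains to prove that $E$ is finite; then $C=E$ does the job.

**Step 3: $E/2E$ is finite.** Since $P$ acts trivially on $E$, $Q$ acts on $E$ through $S$. As both summands are invariant, $[G,Q]=[E,S]\oplus[D,Q]$. So $E/[E,S]$ is a direct summand of $G/[G,Q]$ and is finite by Step 1. Let $M=E/2E$, a module over $\mathbb F_2[S]$, and let $I$ be the augmentation ideal of $\mathbb F_2[S]$, generated by the elements $s-1$. It is nilpotent: $(s-1)^{2^m}=s^{2^m}-1=0$ when $s^{2^m}=1$, and an ideal of a commutative ring generated by finitely many nilpotent elements is nilpotent. Now $IM=([E,S]+2E)/2E$, so $M/IM$ is a quotient of $E/[E,S]$ and is finite. Choose a finite subspace $F$ with $M=F+IM$. Substituting repeatedly,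
$$M=F+IF+I^2F+\dots+I^{k-1}F+I^kM,$$
and $I^kM=0$ for large $k$. Each $I^jF$ is finite, since it is spanned by the products of elements of the finite sets $I^j$ and $F$. So $M$ is finite.

**Step 4: $E$ is finite.** Let $B_E$ be a basic subgroup of $E$. The map $B_E/2B_E\to E/2E$ is injective by purity and surjective by divisibility of $E/B_E$. So $B_E/2B_E$ is finite, which means that $B_E$ has finitely many cyclic summands and is finite. As $E$ is reduced, $E=B_E$ by Lemma 4.1. $\square$

## 8. Completion defect $\mathbb Z(2^\infty)$

**Definition.** For a separable 2-group $K$ let $\mathcal Q(K)=T(\hat K)/K$.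

For instance, $\mathcal Q(B)\cong\bar B/B$ for $B$ as in Section 5, by Corollary 5.4(a), and $\mathcal Q(\bar B)=0$ by Lemma 5.3. If $C$ is finite then $2^nC=0$ for large $n$, so $\hat C=C$ and $\mathcal Q(C)=0$.

A homomorphism $K\to L$ induces maps $K/2^nK\to L/2^nL$, then $\hat K\to\hat L$, then $T(\hat K)\to T(\hat L)$, carrying $K$ into $L$. All of this respects sums and compositions. So $\mathcal Q$ is an additive functor. It preserves finite direct sums, and it gives unital ring homomorphisms $\operatorname{End}K\to\operatorname{End}\mathcal Q(K)$.

**Lemma 8.1.** If $K$ is a separable 2-group with $\mathcal Q(K)\cong\mathbb Z(2^\infty)$, then $K$ is not f.i.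

*Proof.* A divisible subgroup of $K$ lies in $2^\omega K=0$, so $K$ is reduced and Theorem B applies. Suppose $K$ is f.i. Then $K=C\oplus D$ with $C$ finite and a finite abelian group $P$ of odd order acting on $D$ with $D^P=0$.

**Step 1: a ring homomorphism to $\mathbb Z_2$.** We have $\mathcal Q(D)\cong\mathcal Q(C)\oplus\mathcal Q(D)\cong\mathcal Q(K)\cong\mathbb Z(2^\infty)$. So $\mathcal Q$ gives a unital ring homomorphism $\pi:\operatorname{End}D\to\operatorname{End}\mathbb Z(2^\infty)=\mathbb Z_2$.

**Step 2: $P$ becomes trivial.** We claim that $\mathbb Z_2^\times$ has no element $u\ne1$ of odd order. Indeed $u$ is odd, so $u=1+2^kv$ with $k\ge1$ and $v$ a unit. For $m$ odd, the remaining terms of the binomial expansion are divisible by $2^{2k}$, and $2k\ge k+1$, so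
$$u^m\equiv1+m2^kv\not\equiv1\pmod{2^{k+1}}.$$
Each $g\in P$ acts as an automorphism of odd order, so $\pi(g)=1$ for all $g\in P$.

**Step 3: contradiction.** By Step 2, $\pi(\sum_{g\in P}g)=|P|\ne0$ in $\mathbb Z_2$. But $\sum_{g\in P}g$ maps $D$ into $D^P=0$, so it is the zero endomorphism of $D$, and $\pi$ sends it to $0$. $\square$

Now we must produce such groups with a prescribed basic subgroup.

**Proposition 8.2.** Let $B$ be an unbounded direct sum of cyclic 2-groups, and let $r$ be the rank of $\bar B/B$. There is a pure subgroup $K$ of $\bar B$ containing $B$ such that $K/B$ is divisible of rank $r$ and $\bar B/K\cong\mathbb Z(2^\infty)$. Any such $K$ is separable and not f.i., $B$ is pure in $K$, and $f_\sigma(K)=f_\sigma(B)$ for all $\sigma$.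

*Proof.* **Step 1: construction.** By Lemmas 5.1 and 5.5, $\bar B/B\cong\mathbb Z(2^\infty)^{(r)}$ with $r$ infinite. Write $\bar B/B=Z\oplus K/B$ with $Z\cong\mathbb Z(2^\infty)$ and $K/B$ divisible. The rank of $K/B$ is $r$ because $r$ is infinite. Also $\bar B/K\cong Z\cong\mathbb Z(2^\infty)$.

**Step 2: $K$ is pure in $\bar B$.** Purity is needed in order to apply Corollary 5.4. Let $2^ny\in K$ with $y\in\bar B$. Decompose $y+B=\zeta+(k+B)$ with $\zeta\in Z$ and $k\in K$. Since $2^n(y+B)\in K/B$, we get $2^n\zeta=0$, so $2^n(y-k)\in B$. By purity of $B$ in $\bar B$, $2^n(y-k)=2^nb$ with $b\in B$. So $2^ny=2^n(k+b)\in2^nK$.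

**Step 3: conclusions, for any such $K$.** $K\subseteq\bar B$ is separable. Corollary 5.4(a) gives $\mathcal Q(K)\cong\bar B/K\cong\mathbb Z(2^\infty)$, so $K$ is not f.i. by Lemma 8.1. As $B$ is pure in $\bar B$, it is pure in $K$; since $K/B$ is divisible, Lemma 4.2 gives $f_n(K)=f_n(B)$ for $n<\omega$. For $\sigma\ge\omega$ both invariants are $0$ by separability. $\square$

**Proof of Theorem A(b).** Let $G_1=B=\bigoplus_{n\ge1}(\mathbb Z/2^n)^2$ and $G_2=K$ from Proposition 8.2 for this $B$. Both are separable with $f_n=2$ for $n<\omega$ and $f_\sigma=0$ otherwise. $G_1\cong A\oplus A$ with $A=\bigoplus_n\mathbb Z/2^n$ is f.i. by Lemma 3.1(v). $G_2$ is not f.i. $\square$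

So the invariants do not determine finite integrability, and the failure occurs exactly at $p=2$.

## 9. A group that is not f.i. for each unbounded UK function

For a separable unbounded $A$ with basic subgroup $B$, Proposition 8.2 already gives a group with the invariants of $A$ that is not f.i. In general $A$ has a nonzero subgroup $X=2^\omega A$ carrying the invariants from $\omega$ on. The plan is to build $G$ with $2^\omega G\cong X$ and $G/2^\omega G\cong K$. If this succeeds, $G$ cannot be f.i., because $K$ is a quotient of $G$ by a characteristic subgroup. The obstacle is size: $K$ must be large enough to make every element of $X$ infinitely divisible. Steps 1 and 2 show that it is.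

**Proof of Theorem C.** Bounded 2-groups are f.i. by Proposition 3.2. Let $A$ be reduced and unbounded, $X=2^\omega A$, and $B$ a basic subgroup of $A$. By Lemma 4.1, $B$ is unbounded. Let $r$ be the rank of $\bar B/B$.

**Step 1: $\dim_{\mathbb F_2}X/2X\le r$.** First, $B\cap X\subseteq\bigcap_n(B\cap2^nA)=\bigcap_n2^nB=0$. Let $S=A/X$; it is separable because $2^nS=2^nA/X$. Let $N=(B+X)/X\cong B$.

$N$ is pure in $S$: if $2^na=b+x$ with $a\in A$, $b\in B$, $x\in X$, write $x=2^na'$. Then $b=2^n(a-a')\in B\cap2^nA=2^nB$, so $b+X\in2^nN$. And $S/N=A/(B+X)$ is divisible, as a quotient of $A/B$. By Corollary 5.4(b), $S/N$ embeds in a group isomorphic to $\bar B/B$, so $\dim(S/N)[2]\le r$.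

Next we define a surjection $\delta:(S/N)[2]\to X/2X$. If $a+(B+X)$ is killed by $2$, then $2a=b+x$ with $b\in B$ and $x\in X$ unique (as $B\cap X=0$); put $\delta(a+(B+X))=x+2X$. Replacing $a$ by $a+b_0+x_0$ changes $x$ by $2x_0$, so $\delta$ is a well-defined homomorphism. It is onto: given $x\in X$, divisibility of $A/B$ gives $a\in A$ with $x-2a\in B$, and then $\delta(a+(B+X))=x+2X$. This proves the claim.

**Step 2: a map from $K$ that controls divisibility.** Let $V$ be the divisible hull of $X$. Then $V/X$ is divisible. The map $(V/X)[2]\to X/2X$, $v+X\mapsto2v+2X$, is well defined, and it is onto because $V$ is divisible. It is injective: if $2v=2x$ with $x\in X$, then $v-x\in V[2]=X[2]$, so $v\in X$. Hence $V/X$ has rank $\dim X/2X\le r$.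

Let $K$ be as in Proposition 8.2 for this $B$. Since $K/B\cong\mathbb Z(2^\infty)^{(r)}$, there is a split surjection $K/B\to V/X$. Let $f:K\to K/B\to V/X$ be the composite. We claim
$$f(K[2^n])=(V/X)[2^n]\quad\text{for all }n.\tag{2}$$
Given $w\in(V/X)[2^n]$, the splitting yields $k\in K$ with $2^n(k+B)=0$ and $f(k)=w$. Then $2^nk\in B\cap2^nK=2^nB$, say $2^nk=2^nb$ with $b\in B$. So $k-b\in K[2^n]$ and $f(k-b)=f(k)=w$. The reverse inclusion is clear.

**Step 3: the pullback.** Put
$$G=\{(k,v)\in K\oplus V:\ f(k)=v+X\}.$$
This is a 2-group. The projection $G\to K$ is onto, with kernel $0\times X\cong X$. We show that $2^\omega G=0\times X$. Given $x\in X$ and $n$, choose $d\in V$ with $2^nd=x$. Then $d+X\in(V/X)[2^n]$, so by (2) there is $k\in K[2^n]$ with $f(k)=d+X$. Now $(k,d)\in G$ and $2^n(k,d)=(0,x)$. Hence $0\times X\subseteq2^\omega G$. Conversely, $2^\omega G$ maps into $2^\omega K=0$. So $2^\omega G=0\times X\cong X$ and $G/2^\omega G\cong K$. Moreover $G$ is reduced: a divisible subgroup maps to $0$ in the reduced group $K$, so it lies in $0\times X$, and $X\subseteq A$ is reduced.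

**Step 4: the invariants agree.** By (1), $f_{\omega+\sigma}(G)=f_\sigma(X)=f_{\omega+\sigma}(A)$ for all $\sigma$. For $n<\omega$, $f_n(G)=f_n(K)$ by Lemma 4.5, $f_n(K)=f_n(B)$ by Proposition 8.2, and $f_n(B)=f_n(A)$ by Lemma 4.2.

**Step 5: $G$ is not f.i.** If it were, then $K\cong G/2^\omega G$ would be f.i. by Lemma 3.1(i), contrary to Proposition 8.2.

**Step 6: the final equivalence.** By Corollary 4.3 a reduced group with the same UK invariants as a bounded reduced group is bounded, hence f.i. For an unbounded reduced group, Steps 1–5 give a group with the same invariants that is not f.i. $\square$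

## 10. What the invariants of an f.i. group must satisfy

Now we ask what the UK invariants can still say. The input is Theorem B together with the arithmetic of the dimensions of $P$-modules over $\mathbb F_2$.

**Lemma 10.1.** Let $G$ be reduced and f.i., $G=C\oplus D$ with $P$ as in Theorem B. Then $D$ is a finite direct sum of subgroups $D_i$, and there are integers $d_i\ge2$ and cardinals $g_i(\sigma)$, such that $f_\sigma(D_i)=d_i\,g_i(\sigma)$ for all $\sigma$ and
$$f_\sigma(G)=f_\sigma(C)+\sum_id_i\,g_i(\sigma).\tag{3}$$
Here $f_\sigma(C)\ne0$ for only finitely many $\sigma$, all of them finite.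

*Proof.* **Step 1: idempotents.** As $|P|$ is odd and $P$ is abelian, Maschke's theorem gives $\mathbb F_2[P]=\prod_iF_i$ with finite fields $F_i$. We lift the corresponding idempotents to $R=\mathbb Z_2[P]$, a commutative ring that is complete in the 2-adic topology. If $a\in R$ has $a^2-a\in2^kR$ with $k\ge1$, then $b=3a^2-2a^3$ satisfies $b-a=-(a^2-a)(2a-1)\in2^kR$ and
$$b^2-b=-(a^2-a)^2(3-2a)(2a+1)\in2^{2k}R.$$
So iterating converges to an idempotent with the same reduction modulo $2$. The lift is unique: for idempotents $\varepsilon,\varepsilon'$ one computes $(\varepsilon-\varepsilon')^3=\varepsilon-\varepsilon'$, so if $\varepsilon-\varepsilon'\in2R$ then it lies in $2^{3^k}R$ for every $k$ and is $0$. Let $\varepsilon_i$ be the lift for $F_i$. For $i\ne j$, $\varepsilon_i\varepsilon_j$ is an idempotent lifting $0$, hence $0$; and $\sum_i\varepsilon_i$ is an idempotent lifting $1$, hence $1$.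

**Step 2: discarding the trivial component.** One of the projections $\mathbb F_2[P]\to F_i$ is the augmentation $\mathbb F_2[P]\to\mathbb F_2$. Its idempotent is the reduction of $e=|P|^{-1}\sum_{g\in P}g$, since $ge=e$ for all $g\in P$ and $e$ has augmentation $1$. By uniqueness its lift is $e$. It kills $D$, because $\sum_gg$ maps $D$ into $D^P=0$. Hence $D=\bigoplus_iD_i$ with $D_i=\varepsilon_iD$, over the remaining $i$. For these, $P$ maps nontrivially to $F_i^\times$: the image of $P$ spans $F_i$ over $\mathbb F_2$, so if it were trivial, then $F_i=\mathbb F_2$ and the projection would be the augmentation. Thus $F_i^\times\ne1$ and $d_i:=[F_i:\mathbb F_2]\ge2$.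

**Step 3: dimensions.** The space $(2^\sigma D_i)[2]/(2^{\sigma+1}D_i)[2]$ is an $\mathbb F_2[P]$-module on which $\varepsilon_i$ acts as $1$, hence a vector space over $F_i$. If $g_i(\sigma)$ is its $F_i$-dimension, its $\mathbb F_2$-dimension is $d_ig_i(\sigma)$. Additivity of $f_\sigma$ gives (3). The statement on $f_\sigma(C)$ is Example 2.1. $\square$

**Proof of Theorem D, necessity.** (1) Where $f_\sigma(C)=0$, (3) shows that $f_\sigma(G)$ is a sum of terms $d_ig_i(\sigma)$ with $d_i\ge2$, which is never $1$. So $f_\sigma(G)=1$ is possible only at the finitely many, finite, $\sigma$ with $f_\sigma(C)\ne0$.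

(2) Let $f_\tau$ be finite and odd, $\tau\ge\lambda+\omega$. Then $f_\tau(C)=0$, and by (3) some $d_ig_i(\tau)$ is odd. So $d_i$ is odd, hence $d_i\ge3$, and $g_i(\tau)\ne0$. Since $f_\tau(D_i)\ne0$, Lemma 4.4 for $D_i$ gives $g_i(\lambda+n)\ne0$ for infinitely many $n$. For almost all of these, $C$ contributes nothing, and
$$f_{\lambda+n}(G)=d_i+(\text{a sum of terms each}\ge2,\text{ possibly empty}).$$
This is at least $3$, so it is neither $0$ nor $2$. It is not $4$: since $d_i$ is odd, this would require $d_i=3$ and remainder $1$, which is impossible.

(3) Let $f_\tau$ be finite and not divisible by $3$. Then some $d_ig_i(\tau)$ is not divisible by $3$, so $3\nmid d_i$ and $g_i(\tau)\ne0$. As before, for infinitely many $n$ we have $f_{\lambda+n}(G)=d_i+(\text{such a sum})$. This is not $0$. It is not $3$: the value $d_i=3$ is excluded, $d_i=2$ leaves remainder $1$, and $d_i\ge4$ is too large. $\square$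

For instance, $\bigoplus_{n\ge1}\mathbb Z/2^n$ has $f_n=1$ for all $n<\omega$ and is not f.i., by (1).

## 11. Splitting a UK function as $c+2g+3h$

For the converse we use only finite groups, squares and cubes (Lemma 3.1). So we must write the UK function of $G$ as $c+2g+3h$, where $c$ belongs to a finite group and $g,h$ are UK functions of groups.

**Proof of Theorem D, sufficiency for direct sums of cyclic groups.** Here $f_\sigma=0$ for $\sigma\ge\omega$. Split off one summand $\mathbb Z/2^{n+1}$ for each of the finitely many $n$ with $f_n=1$; these form a finite group $C$. Every other $f_n$ is a cardinal $\ne1$, and $f_n=2g_n+3h_n$ for suitable cardinals: take $(f_n/2,0)$ if $f_n$ is finite and even, $(\frac{f_n-3}2,1)$ if it is finite and odd, and $(f_n,0)$ if it is infinite. So $G\cong C\oplus A_g^2\oplus A_h^3$ with $A_g,A_h$ direct sums of cyclic groups, and $G$ is f.i. by Lemma 3.1. $\square$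

For countable groups, $g$ and $h$ must be UK functions of reduced groups that may have $2^\omega\ne0$, so they must obey the gap condition. Two classical theorems, both in Fuchs, *Infinite Abelian Groups* II, Ch. XII, are used. *Ulm's theorem*: countable reduced $p$-groups with equal UK invariants are isomorphic. *Zippin's theorem*, in terms of UK invariants: a function $g$ on ordinals with values in $\{0,1,\dots,\aleph_0\}$, vanishing from some countable ordinal on, is the UK function of a countable reduced $p$-group if and only if

**(Z)** for each $\lambda$ zero or limit: if $g_\tau\ne0$ for some $\tau\ge\lambda+\omega$, then $g_{\lambda+n}\ne0$ for infinitely many $n<\omega$.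

**Proof of Theorem D, sufficiency for countable groups.** Let $G$ be countable and reduced with (1)–(3), and $f_\sigma=f_\sigma(G)$. The values of $f$ are at most $\aleph_0$, and $f$ vanishes from some countable ordinal on, because a strictly decreasing chain of subgroups of a countable group has countable length.

**Step 1: removing the ones.** Let $c_\sigma=1$ if $f_\sigma=1$ and $c_\sigma=0$ otherwise. By (1), $c$ is the UK function of a finite group $C$. Put $f^\circ=f-c$; it never takes the value $1$. It differs from $f$ at only finitely many ordinals, all finite. In (2), (3) and (Z) the hypotheses concern $\tau\ge\lambda+\omega\geq\omega$ and the conclusions concern infinitely many $n$, so they are unaffected. As $f$ satisfies (Z) by Lemma 4.4, $f^\circ$ satisfies (2), (3) and (Z).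

It suffices to find $g,h$ satisfying (Z) with $f^\circ=2g+3h$. Indeed $g,h\le f^\circ$, so Zippin gives countable reduced groups $A_g,A_h$ with UK functions $g,h$. By Ulm, $G\cong C\oplus A_g^2\oplus A_h^3$, which is f.i. by Lemma 3.1.

**Step 2: what each block allows.** Let $\lambda$ be $0$ or a limit; its *block* is $\{\lambda+n:n<\omega\}$. Every ordinal lies in exactly one block. Call $\lambda$

* *active* if $f^\circ_\tau\ne0$ for some $\tau\ge\lambda+\omega$;
* *$g$-good* if $f^\circ_{\lambda+n}\notin\{0,3\}$ for infinitely many $n$;
* *$h$-good* if $f^\circ_{\lambda+n}\notin\{0,2,4\}$ for infinitely many $n$.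

The excluded values other than $0$ are those whose only decomposition $2a+3b$ has $a=0$ (namely $3=3\cdot1$) or $b=0$ (namely $2=2\cdot1$ and $4=2\cdot2$). If $\lambda$ is active, (Z) gives infinitely many nonzero $f^\circ_{\lambda+n}$. Since $\{0,3\}\cap\{0,2,4\}=\{0\}$, each nonzero value avoids $\{0,3\}$ or avoids $\{0,2,4\}$. So *an active $\lambda$ is $g$-good or $h$-good*.

**Step 3: the standard choice.** It is designed to make $g$ and $h$ nonzero as often as possible. Choose $(g_\sigma,h_\sigma)$ by the value of $f^\circ_\sigma$:

* $0\mapsto(0,0)$, $2\mapsto(1,0)$, $3\mapsto(0,1)$, $4\mapsto(2,0)$, $\aleph_0\mapsto(\aleph_0,\aleph_0)$;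
* odd $m\ge5\mapsto(\frac{m-3}2,1)$;
* even $m\ge8\mapsto(\frac{m-6}2,2)$;
* at the places of a block with value $6$, taken in increasing order, alternately $(3,0)$ and $(0,2)$.

In each case $2g_\sigma+3h_\sigma=f^\circ_\sigma$. Moreover $g_\sigma\ne0$ whenever $f^\circ_\sigma\notin\{0,3,6\}$, and $h_\sigma\ne0$ whenever $f^\circ_\sigma\notin\{0,2,4,6\}$. In a $g$-good block either infinitely many values lie outside $\{0,3,6\}$, or the value $6$ occurs infinitely often and the alternation helps. So $g$ is nonzero infinitely often in a $g$-good block. Likewise $h$ is nonzero infinitely often in an $h$-good block.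

**Step 4: every active $\lambda$ is both $g$-good and $h$-good.** Use the standard choice everywhere. If $g_\tau\ne0$ or $h_\tau\ne0$ with $\tau\ge\lambda+\omega$, then $f^\circ_\tau\ne0$, so $\lambda$ is active and thus $g$-good and $h$-good. By Step 3, (Z) holds for $g$ and $h$.

**Step 5: otherwise.** Let $\lambda$ be the least active ordinal (zero or limit) that is not both. This is where conditions (2) and (3) enter: they say that beyond the bad block one of the two functions can be switched off.

*Suppose $\lambda$ is not $g$-good.* By (3), every finite $f^\circ_\tau$ with $\tau\ge\lambda+\omega$ is divisible by $3$. Use the standard choice below $\lambda+\omega$. For $\tau\ge\lambda+\omega$ put $g_\tau=0$ and $h_\tau=f^\circ_\tau/3$ (with $h_\tau=\aleph_0$ if $f^\circ_\tau=\aleph_0$). Then $f^\circ=2g+3h$.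

(Z) for $g$: let $g_\tau\ne0$ with $\tau\ge\mu+\omega$, where $\mu$ is zero or limit. Then $\tau<\lambda+\omega$, so the limit ordinal $\mu+\omega$ is less than $\lambda+\omega$, hence at most $\lambda$. So $\mu<\lambda$. Since $f^\circ_\tau\ne0$, $\mu$ is active, and by minimality of $\lambda$ it is $g$-good. Its block lies below $\lambda$, where the standard choice was made, so $g$ is nonzero infinitely often in it.

(Z) for $h$: let $h_\tau\ne0$ with $\tau\ge\mu+\omega$. Then $\mu$ is active. If $\mu\le\lambda$, then $\mu$ is $h$-good: for $\mu<\lambda$ by minimality, and for $\mu=\lambda$ because $\lambda$ is active and not $g$-good (Step 2). Its block lies below $\lambda+\omega$, and the standard choice makes $h$ nonzero infinitely often in it. If $\mu>\lambda$, then $\mu\ge\lambda+\omega$, so in the block of $\mu$ we have $h\ne0$ exactly where $f^\circ\ne0$, and (Z) for $f^\circ$ gives the claim.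

*Suppose $\lambda$ is not $h$-good.* Then it is $g$-good by Step 2. By (2), every finite $f^\circ_\tau$ with $\tau\ge\lambda+\omega$ is even. Use the standard choice below $\lambda+\omega$, and for $\tau\ge\lambda+\omega$ put $h_\tau=0$ and $g_\tau=f^\circ_\tau/2$ (with $g_\tau=\aleph_0$ if $f^\circ_\tau=\aleph_0$). If $h_\tau\ne0$ and $\tau\ge\mu+\omega$, then $\tau<\lambda+\omega$, so $\mu<\lambda$ is active, hence $h$-good, and $h$ is nonzero infinitely often in its block. If $g_\tau\ne0$ and $\tau\ge\mu+\omega$, then $\mu$ is active. For $\mu\le\lambda$ it is $g$-good and the standard choice suffices; for $\mu>\lambda$ the functions $g$ and $f^\circ$ have the same support in its block, and (Z) for $f^\circ$ suffices. $\square$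

## 12. Functions supported on $\omega$, a countable example, and groups that are not reduced

**UK functions supported on $\omega$.** Theorems C and D combine to a complete picture for functions with $f_\sigma=0$ for $\sigma\ge\omega$. If only finitely many $f_n$ are nonzero, all reduced 2-groups with this function are f.i.: they are bounded by Corollary 4.3. If infinitely many $f_n$ are nonzero and infinitely many equal $1$, none is f.i., by D(1). If infinitely many are nonzero but only finitely many equal $1$, both kinds occur. The direct sum of cyclic groups with this function satisfies (1), and (2), (3) hold vacuously, so it is f.i.; and Theorem C gives a group with the same function that is not f.i.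

**A countable example without ones.** The function with $f_n=2$ for $n<\omega$, $f_\omega=3$ and all other values $0$ satisfies (Z), so by Zippin it belongs to a countable reduced 2-group. No invariant equals $1$, so D(1) holds. But (2) fails at $\lambda=0$: $f_\omega$ is finite and odd, while every $f_n$ lies in $\{0,2,4\}$. So this group is not f.i., and by the necessity part of Theorem D neither is any reduced 2-group, of any cardinality, with these invariants.

**Groups that are not reduced.** Let $G=R\oplus V$ be a 2-group with $V$ its maximal divisible subgroup. Then $G$ is f.i. if and only if $R$ is. If $G$ is f.i., so is $G/V\cong R$ by Lemma 3.1(i), since $V$ is characteristic. Conversely, inversion on $V$ gives $[V,\langle t\rangle]=2V=V$, so $V$ is f.i. by Lemma 1.1, and Lemma 3.1(ii) applies.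

**Torsion groups.** Similarly, a torsion abelian group is f.i. if and only if its 2-primary part is. Its odd part $U$ is a characteristic direct summand with $2U=U$. So $U$ is f.i. by inversion and Lemma 1.1, and the quotient by $U$ is the 2-primary part; use Lemma 3.1(i) in one direction and Lemma 3.1(ii) in the other.
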